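\title{Odd covers of graphs by $(\log_3 2+o(1))\,n$ bicliques}

\begin{abstract}
An odd cover of a graph $G$ is a collection of complete bipartite graphs on subsets of $V(G)$ that covers every edge an odd number of times and every nonedge an even number of times; $b_2(G)$ is the least size of such a collection. We show that $b_2(G)\le \frac34 n$ for every graph $G$ on $n$ vertices, and that $b_2(G)\le(\log_3 2+\delta)n+C_\delta$ for every $\delta>0$, where $\log_3 2=0.6309\ldots$. Matchings show that the constant cannot be below $\frac12$. The proofs remove a set $S$ of vertices with fewer than $|S|$ bicliques, whatever the edges leaving $S$ are, and show that a suitable $S$ exists until the remaining graph is cheap to cover.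
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. A \emph{biclique} is a complete bipartite graph; for disjoint vertex sets $X,Y$ we write $(X|Y)$ for the biclique with sides $X$ and $Y$. An \emph{odd cover} of a graph $G$ is a collection of bicliques on subsets of $V(G)$ that covers each edge of $G$ an odd number of times and each nonedge an even number of times. Let $b_2(G)$ be the least size of an odd cover of $G$, let $\operatorname{bp}(G)$ be the least number of bicliques into which the edge set of $G$ can be partitioned, and let $\alpha(G)$ be the independence number. For every graph $G$ on $n$ vertices,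
\begin{equation}\label{eq:star}
b_2(G)\le \operatorname{bp}(G)\le n-\alpha(G).
\end{equation}
Indeed, a partition is an odd cover; and if $v_1,\dots,v_m$ are the vertices outside a maximum independent set, then the stars joining $v_i$ to its neighbors outside $\{v_1,\dots,v_{i-1}\}$ partition the edges. This bound spends one biclique per vertex, and it saves little when $\alpha(G)$ is small. The following question is posed in \cite{BCCFNORY}.

\begin{quote}
\emph{Is there an $\epsilon>0$ such that, for $n$ sufficiently large, $b_2(G)<(1-\epsilon)n$ for every $n$-vertex graph $G$?}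
\end{quote}

For partitions the answer is no, because $\operatorname{bp}(K_n)=n-1$. To see this, suppose that $m\le n-2$ bicliques $(X_k|Y_k)$ partition the edges of $K_n$, and write $z(X)=\sum_{v\in X}z_v$ for $z\in\mathbb R^{V}$. The $m+1<n$ equations $z(V)=0$, $z(X_k)=0$ have a nonzero real solution, and then
\[
0=z(V)^2=\sum_v z_v^2+2\sum_k z(X_k)\,z(Y_k)=\sum_v z_v^2>0 .
\]
This argument needs exact multiplicities and the positivity of squares, and neither survives reduction modulo $2$. What survives is a rank bound over $\mathbb F_2$ (Lemma~\ref{lem:rank}), which never exceeds $n/2$. The complete graphs point both ways: $b_2(K_n)=n-1$ for $n\le4$, but $b_2(K_8)=4$ (Proposition~\ref{prop:clique}). So cancellation helps in large structured examples and one would guess that the answer is yes; the difficulty is to gain from cancellation in a graph with no structure. Our first theorem does this with a finite check on four vertices.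

\begin{theorem}\label{thm:34}
For every graph $G$ on $n\ge1$ vertices, $b_2(G)\le\frac34n$. Hence $b_2(G)<(1-\epsilon)n$ for all $n\ge1$ and every $0<\epsilon<\frac14$. The bound $\lfloor 3n/4\rfloor$ is attained by $K_n$ for $n\le4$.
\end{theorem}

The second theorem takes the same method to its limit.

\begin{theorem}\label{thm:log}
For every $\delta>0$ there is a constant $C_\delta$ such that
\[
b_2(G)\le(\log_32+\delta)\,n+C_\delta
\]
for every $n$-vertex graph $G$. Consequently, for each $\epsilon<1-\log_32=0.369\ldots$ we have $b_2(G)<(1-\epsilon)n$ for all $n$-vertex graphs $G$ once $n$ is large. This fails for each $\epsilon>\frac12$.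
\end{theorem}

The constant $\log_3 2$ has a simple source. To remove a set $S$ of $m$ vertices we must reproduce, for each vertex $v$ outside $S$, its neighborhood in $S$, which is one of $2^m$ sets. A star centered in $S$ offers $v$ two options: in or out. A biclique with both sides meeting $S$ offers three: one side, the other side, or neither. So $k$ bicliques might suffice as soon as $3^k\ge2^m$. Section~\ref{sec:schemes} makes this precise, and Section~\ref{sec:four} realizes $k=3$, $m=4$. Sections~\ref{sec:gadgets} and~\ref{sec:cliques} approach the ratio $k/m=\log_32$ for two families of graphs on $S$, and Section~\ref{sec:unavoidable} shows that one of the two appears in every graph that is not already cheap. Section~\ref{sec:final} assembles the proof of Theorem~\ref{thm:log}.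

\section{Schemes}\label{sec:schemes}

We identify a subset $X$ of a finite set $S$ with its indicator column vector in $\mathbb F_2^S$, whose entry at $v$ is $X(v)$. Thus $+$ is symmetric difference and $0$ is the empty set. The \emph{sum} of graphs on the same vertex set is the graph whose adjacency matrix is the sum, over $\mathbb F_2$, of their adjacency matrices; an odd cover of $G$ is a family of bicliques with sum $G$. We allow a side of $(X|Y)$ to be empty and a biclique to be repeated. Neither changes $b_2$, since a pair with an empty side has no edges and two equal bicliques cancel. The adjacency matrix of $(X|Y)$ is $XY^T+YX^T$. Let $\operatorname{rk}G$ be the rank over $\mathbb F_2$ of the adjacency matrix of $G$. We write $I$ for an identity matrix, $J$ for an all-ones matrix, $[t]=\{1,\dots,t\}$, and $N(v)$ for the set of neighbors of $v$.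

\begin{lemma}\label{lem:rank}
If $G=\sum_{j=1}^k(X_j|Y_j)$, then every column of the adjacency matrix of $G$ lies in the span of $X_1,Y_1,\dots,X_k,Y_k$. In particular $b_2(G)\ge\frac12\operatorname{rk}G$.
\end{lemma}

\begin{proof}
The column of $\sum_j(X_jY_j^T+Y_jX_j^T)$ indexed by $v$ is $\sum_j\bigl(Y_j(v)X_j+X_j(v)Y_j\bigr)$.
\end{proof}

A \emph{selection of length $k$} is a pair $x,y\in\mathbb F_2^k$ with disjoint supports, that is, with $x_jy_j=0$ for all $j$. There are $3^k$ selections of length $k$.

\begin{definition}\label{def:scheme}
Let $H$ be a graph on a vertex set $S$. A \emph{$k$-scheme} for $H$ is a sequence $(E_1|F_1),\dots,(E_k|F_k)$ of pairs of disjoint subsets of $S$ such that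
\begin{itemize}
\item[(S1)] $\sum_{j}(E_j|F_j)=H$;
\item[(S2)] every $h\in\mathbb F_2^S$ equals $\sum_j(x_jE_j+y_jF_j)$ for some selection $(x,y)$ of length $k$.
\end{itemize}
\end{definition}

Condition (S2) says that every subset of $S$ is obtained by taking at most one side from each pair and adding. It stays true when further pairs are appended, since one can select nothing from them.

\begin{lemma}[Reduction]\label{lem:reduction}
If $S\subseteq V(G)$ and the induced subgraph $G[S]$ has a $k$-scheme, then $b_2(G)\le k+b_2(G')$ for some graph $G'$ on $V(G)\setminus S$.
\end{lemma}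

\begin{proof}
For each $v\notin S$ use (S2) to choose a selection $(x^v,y^v)$ with $\sum_j(x^v_jE_j+y^v_jF_j)=N(v)\cap S$. A vertex that is to be joined to $E_j$ must be placed on the opposite side, so put
\[
X_j=E_j\cup\{v\notin S: y^v_j=1\},\qquad Y_j=F_j\cup\{v\notin S: x^v_j=1\}.
\]
These sets are disjoint because $x^v_jy^v_j=0$; this is the reason for requiring selections. Let $\Gamma=\sum_j(X_j|Y_j)$. Inside $S$ the graph $\Gamma$ equals $G[S]$, by (S1). A vertex $v\notin S$ is joined by $(X_j|Y_j)$ to the subset $x^v_jE_j+y^v_jF_j$ of $S$, so its neighborhood in $S$ in the graph $\Gamma$ is $N(v)\cap S$. Hence $G+\Gamma$ has no edge meeting $S$. Let $G'$ be its restriction to $V(G)\setminus S$. The $k$ bicliques $(X_j|Y_j)$ together with an odd cover of $G'$ form an odd cover of $G$.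
\end{proof}

The bicliques $(X_j|Y_j)$ also change edges outside $S$, in a way that we do not control, so $G'$ is in general not an induced subgraph of $G$. When the lemma is iterated, the next set $S$ must therefore be found in an arbitrary graph, and a stopping rule can refer only to the current graph.

The simplest scheme is $(\{v\}|\emptyset)$ on $S=\{v\}$, for which the lemma removes the star at $v$. A scheme improves on stars when $k<|S|$. The next proposition shows how much improvement is possible, for which $H$, and from which size on.

\begin{proposition}\label{prop:lower}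
Let $H$ be a graph on $m$ vertices with a $k$-scheme. Then
\begin{itemize}
\item[(a)] $3^k\ge2^m$, that is, $k\ge m\log_32$;
\item[(b)] $k\ge m-\frac12\operatorname{rk}H$;
\item[(c)] $k\ge m$ if $m\le3$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By (S2) the $3^k$ selections map onto the $2^m$ subsets.

(b) Let $R$ be the $m\times 2k$ matrix with columns $E_1,F_1,\dots,E_k,F_k$, and let $\Omega$ be the block diagonal matrix with $k$ blocks $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. By (S1) the adjacency matrix of $H$ is $R\,\Omega R^T$, and by (S2) both $R\,\Omega$ and $R^T$ have rank $m$. Sylvester's inequality, $\operatorname{rank}PQ\ge\operatorname{rank}P+\operatorname{rank}Q-2k$ for $P$ with $2k$ columns and $Q$ with $2k$ rows, gives $\operatorname{rk}H\ge 2m-2k$.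

(c) Part (a) leaves only the case $m=3$, $k=2$. The linear map $\mathbb F_2^2\times\mathbb F_2^2\to\mathbb F_2^S$ sending $((x_1,y_1),(x_2,y_2))$ to $\sum_j(x_jE_j+y_jF_j)$ is onto, so its kernel is $\{0,(r_1,r_2)\}$ and each fiber has two elements. With $u=(1,1)$, the elements $(u,u+r_2)$ and $(u+r_1,u)$ form a fiber, and neither comes from a selection. So (S2) fails.
\end{proof}

By (b), an independent set admits no saving at all, and a complete bipartite graph, of rank $2$, admits a saving of at most one biclique. Good schemes need graphs of high rank, and graphs of low rank will have to be covered by other means. By (c), four vertices is the first size at which a saving can occur.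

\section{Four vertices for three bicliques}\label{sec:four}

Let $P_4$ be the path on four vertices. We write $13$ for $\{1,3\}$, and so on.

\begin{lemma}\label{lem:four}
The graphs $P_4$ and $K_4$ have $3$-schemes.
\end{lemma}

\begin{proof}
For $P_4$ with edges $12,23,34$ take
\[
(3|2),\qquad(1|24),\qquad(13|4).
\]
The edge sets are $\{23\}$, $\{12,14\}$, $\{14,34\}$; the pair $14$ cancels and the sum is $\{12,23,34\}$. The first two pairs give the nine sets
\[
\{0,3,2\}+\{0,1,24\}=\{0,\,1,\,2,\,3,\,4,\,12,\,13,\,24,\,234\}.
\]
Each of the other seven is one of these plus a side of the third pair: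
\begin{gather*}
14=1+4,\quad 23=234+4,\quad 34=3+4,\quad 124=12+4,\\
134=13+4,\quad 123=2+13,\quad 1234=24+13 .
\end{gather*}
For $K_4$ take
\[
(13|24),\qquad(1|23),\qquad(14|2).
\]
The edge sets are $\{12,14,23,34\}$, $\{12,13\}$, $\{12,24\}$; the pair $12$ is covered three times and every other pair once. The first two pairs give
\[
\{0,13,24\}+\{0,1,23\}=\{0,\,1,\,3,\,12,\,13,\,23,\,24,\,34,\,124\},
\]
and the other seven sets are
\begin{gather*}
2=0+2,\quad 4=24+2,\quad 123=13+2,\quad 234=34+2,\\
14=0+14,\quad 134=3+14,\quad 1234=23+14. \qedhere
\end{gather*}
\end{proof}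

For example, let $S$ induce this $P_4$ in $G$ and let $v\notin S$ have neighbors $1,2,3$ in $S$. Since $123=2+13=F_1+E_3$, Lemma~\ref{lem:reduction} puts $v$ beside $3$ in the first biclique, leaves it out of the second, and puts it beside $4$ in the third.

It remains to treat graphs with no induced $P_4$ and no $K_4$, and for these the star bound \eqref{eq:star} is already good. Let $\omega(G)$ be the largest size of a clique. We use Seinsche's theorem \cite{Seinsche}: a graph on at least two vertices with no induced $P_4$ is disconnected or has a disconnected complement.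

\begin{lemma}\label{lem:cograph}
If $G$ has $n\ge1$ vertices and no induced $P_4$, then $\alpha(G)\,\omega(G)\ge n$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=1$ both numbers are $1$. The complement of $P_4$ is again $P_4$, and complementation swaps $\alpha$ and $\omega$, so by Seinsche's theorem we may assume that $G$ is the disjoint union of graphs $G_1,G_2$ on $n_1,n_2\ge1$ vertices. Writing $\alpha_i=\alpha(G_i)$ and $\omega_i=\omega(G_i)$, we have $\alpha(G)=\alpha_1+\alpha_2$ and $\omega(G)=\max(\omega_1,\omega_2)$, so $\alpha(G)\omega(G)\ge\alpha_1\omega_1+\alpha_2\omega_2\ge n_1+n_2$.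
\end{proof}

The hypothesis cannot be dropped: the $5$-cycle has $\alpha\omega=4$.

\begin{proof}[Proof of Theorem~\ref{thm:34}]
As long as the current graph contains an induced $P_4$ or a $K_4$, apply Lemmas~\ref{lem:reduction} and~\ref{lem:four}; each step removes four vertices at the cost of three bicliques. After some number $s$ of steps we reach a graph $G'$ on $n'=n-4s$ vertices with no induced $P_4$ and no $K_4$, and $b_2(G)\le3s+b_2(G')$. If $n'\ge1$, then $\omega(G')\le3$, so $\alpha(G')\ge n'/3$ by Lemma~\ref{lem:cograph} and $b_2(G')\le\frac23n'$ by \eqref{eq:star}; this also holds if $n'=0$. Thus $b_2(G)\le\frac34\cdot4s+\frac23n'\le\frac34n$, and $\frac34n<(1-\epsilon)n$ for $\epsilon<\frac14$.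

For $n=1,2,3,4$ the bound $\lfloor3n/4\rfloor$ equals $0,1,2,3$. We have $b_2(K_1)=0$, $b_2(K_2)=1$, and $b_2(K_3)=2$ because a triangle is not a biclique. Suppose that two bicliques sum to $K_4$. Give each vertex a word of length two over $\{0,L,R\}$ that records its side in each biclique, with $0$ for absence. Two words \emph{conflict} in a position if they have $L$ and $R$ there. Any two vertices conflict in an odd number of positions, hence in exactly one; in particular the four words are distinct and none is $00$. If some word contains a $0$, then by symmetry it is $R0$, and the other three words begin with $L$; they are $L0,LL,LR$, but $L0$ and $LL$ do not conflict. If no word contains a $0$, the number of conflicts is the Hamming distance. For three words over $\{L,R\}$ each position contributes $0$ or $2$ to the sum of the three pairwise distances, so this sum cannot be $1+1+1$. Hence $b_2(K_4)=3$.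
\end{proof}

\section{Gadgets and bipartite graphs}\label{sec:gadgets}

To lower the ratio from $\frac34$ toward $\log_32$ we need schemes on large sets $S$, for a family of graphs of high rank that cannot be avoided. Checking one graph at a time is no longer possible. The scheme for $P_4$ suggests a way out: all its sets $E_j$ lie in the color class $\{1,3\}$ and all its sets $F_j$ lie in $\{2,4\}$. For schemes of this shape, a change of basis on one class changes the graph and preserves (S2), so one object serves many graphs.

\begin{definition}\label{def:gadget}
A \emph{$(t,\ell)$-gadget} is a pair of matrices $A,B\in\mathbb F_2^{t\times\ell}$ such that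
\begin{itemize}
\item[(G1)] $AB^T=I$;
\item[(G2)] for all $f,g\in\mathbb F_2^t$ there is a selection $(x,y)$ of length $\ell$ with $Ax=f$ and $By=g$.
\end{itemize}
\end{definition}

For disjoint vertex sets $P,Q$, the \emph{biadjacency matrix} has rows indexed by $P$, columns indexed by $Q$, and entry $1$ exactly at adjacent pairs.

\begin{lemma}\label{lem:bipartite}
Suppose that a $(t,\ell)$-gadget exists. Let $H$ be a graph whose vertex set is the disjoint union of independent sets $P,Q$ with $|P|=|Q|=t$, and whose biadjacency matrix $M$ is invertible over $\mathbb F_2$. Then $H$ has an $\ell$-scheme.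
\end{lemma}

\begin{proof}
Index the rows of $A'=MA$ by $P$ and the rows of $B$ by $Q$. Let $E_j\subseteq P$ be the $j$th column of $A'$ and $F_j\subseteq Q$ the $j$th column of $B$. The sum of the bicliques $(E_j|F_j)$ has no edge inside $P$ or $Q$, and its biadjacency matrix is $\sum_jE_jF_j^T=A'B^T=M$ by (G1). This is (S1). Given a target $(f,g)\in\mathbb F_2^P\times\mathbb F_2^Q$, use (G2) to choose a selection with $Ax=M^{-1}f$ and $By=g$; this is where invertibility is used. Then $\sum_j(x_jE_j+y_jF_j)=(A'x,By)=(f,g)$, which is (S2).
\end{proof}

\begin{example}\label{ex:gadget}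
With $P=\{1,3\}$ and $Q=\{2,4\}$, the scheme for $P_4$ in Lemma~\ref{lem:four} reads
\[
A'=\begin{pmatrix}0&1&1\\1&0&1\end{pmatrix},\quad B=\begin{pmatrix}1&1&0\\0&1&1\end{pmatrix},\quad M=\begin{pmatrix}1&0\\1&1\end{pmatrix},\quad A=M^{-1}A'=\begin{pmatrix}0&1&1\\1&1&0\end{pmatrix}.
\]
Here $AB^T=M^{-1}M=I$, and $(Ax,By)$ takes all $16$ values because $(A'x,By)$ does. So $A,B$ is a $(2,3)$-gadget. Taking $M=I$ in Lemma~\ref{lem:bipartite}, it also yields a $3$-scheme for two disjoint edges.
\end{example}

Condition (G2) forces $3^\ell\ge4^t$, that is, $\ell\ge2t\log_32$. This is sharp up to a logarithmic term.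

\begin{lemma}\label{lem:gadget}
For every $t\ge1$ there is a $(t,\ell)$-gadget with $\ell=\lceil2t\log_32\rceil+2\lceil\log_2(50t)\rceil$.
\end{lemma}

At the counting threshold, random matrices reach only a constant fraction of the targets $(f,g)$, and (G1) can be arranged only with constant probability. We therefore proceed in three steps: a second-moment bound for the fraction reached, a comparison of the two probabilities, and a completion in which two further columns square the fraction not reached.

\begin{proof}
Let $\ell_0=\lceil2t\log_32\rceil$. Then $3^{\ell_0}\ge4^t$, and $\ell_0\ge t+1$ because $2\log_32>1$. Let $D$ be the set of selections of length $\ell_0$. Choose $A,B\in\mathbb F_2^{t\times\ell_0}$ independently and uniformly, and let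
\[
W=\{(Ax,By):(x,y)\in D\}\subseteq\mathbb F_2^{2t}.
\]

\emph{Step 1: $W$ is usually large.} Let $Z$ be the number of ordered pairs of elements of $D$ with the same image. If $n_w$ selections have image $w$, then $\sum_wn_w=3^{\ell_0}$ and $\sum_wn_w^2=Z$, so the Cauchy--Schwarz inequality gives $|W|\ge9^{\ell_0}/Z$. For fixed $z\ne0$ the vector $Az$ is uniform in $\mathbb F_2^t$, and likewise $Bz$. Hence $(x,y)$ and $(x',y')$ have the same image with probability $1$ if they are equal, $2^{-t}$ if exactly one of $x\ne x'$, $y\ne y'$ holds, and $4^{-t}$ if both hold. There are $3^{\ell_0}$ equal pairs. There are $5^{\ell_0}$ pairs with $x=x'$, since in each coordinate either $x_j=1$ and $y_j=y_j'=0$, or $x_j=0$ and $(y_j,y'_j)$ has four possible values; the same count holds for $y=y'$. With $\xi=9^{\ell_0}4^{-t}$ we obtain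
\[
\mathbb E Z\le3^{\ell_0}+2\cdot5^{\ell_0}2^{-t}+9^{\ell_0}4^{-t}
=\xi\Bigl(\frac{4^t}{3^{\ell_0}}+2\cdot2^t\Bigl(\frac59\Bigr)^{\ell_0}+1\Bigr)\le4\xi,
\]
because $2^t\le3^{\ell_0/2}$ gives $2^t(5/9)^{\ell_0}\le(5\sqrt3/9)^{\ell_0}\le1$, as $75<81$. Markov's inequality gives $\Pr[Z\ge36\xi]\le\frac19$, and $Z<36\xi$ implies $|W|>4^t/36$.

\emph{Step 2: arranging \textup{(G1)}.} The rows of $A$ are dependent only if $z^TA=0$ for some $z\ne0$, which has probability at most $2^t2^{-\ell_0}\le\frac12$. If $A$ has rank $t$, it maps uniform vectors to uniform vectors, so the columns of $AB^T$, the images of the rows of $B$, are independent and uniform in $\mathbb F_2^t$. Choosing columns one at a time, each outside the span of the previous ones, shows that such a matrix is invertible with probability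
\[
\prod_{i=1}^t(1-2^{-i})\ge\frac12\Bigl(1-\sum_{i\ge2}2^{-i}\Bigr)=\frac14 .
\]
So $AB^T$ is invertible with probability at least $\frac18>\frac19$, and there are $A,B$ with $C=AB^T$ invertible and $|W|>4^t/36$. Replacing $A$ by $C^{-1}A$ gives (G1) and applies the bijection $(f,g)\mapsto(C^{-1}f,g)$ to $W$.

\emph{Step 3: completion.} Let $U=\mathbb F_2^{2t}\setminus W$ be the set of targets not reached and $\eta=|U|/4^t\le\frac{35}{36}$ its density. For $c,d\in\mathbb F_2^t$, append the columns $c,0$ to $A$ and the columns $0,d$ to $B$. This adds $c\,0^T+0\,d^T=0$ to $AB^T$, so (G1) persists. Extending a selection by zeros reaches $W$, and extending $x$ by $(1,0)$ and $y$ by $(0,1)$, which keeps the supports disjoint, reaches $W+(c,d)$. So the new unreached set lies in $U\cap(U+(c,d))$. Each ordered pair $(u,u')\in U^2$ satisfies $u=u'+(c,d)$ for exactly one $(c,d)$, so the average size of this intersection over all $(c,d)$ is $|U|^2/4^t$, and some $(c,d)$ gives density at most $\eta^2$. After $i=\lceil\log_2(50t)\rceil$ such extensions the density is at most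
\[
\Bigl(\frac{35}{36}\Bigr)^{2^i}\le\Bigl(\frac{35}{36}\Bigr)^{50t}<e^{-50t/36}<4^{-t},
\]
since $50/36=1.388\ldots$ exceeds $\ln4=1.386\ldots$. A subset of $\mathbb F_2^{2t}$ of density below $4^{-t}$ is empty, so (G2) holds, with $\ell=\ell_0+2i$ columns.
\end{proof}

\section{Cliques}\label{sec:cliques}

A complete graph contains no two nonadjacent vertices, so Lemma~\ref{lem:bipartite} never applies to it for $t\ge2$, and cliques need schemes of their own. The gadget can be reused. An odd cover whose sides span the whole space satisfies (S2) except that some targets need both $E_p$ and $F_p$. In $t$ copies of the graph, the coefficients of $E_p$ and of $F_p$ form two vectors in $\mathbb F_2^t$, and (G2) produces any two such vectors from a selection.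

\begin{lemma}\label{lem:copies}
Let $H_0$ be a graph on $\Lambda$ with an odd cover $(E_p|F_p)$, $p\in\Pi$, whose sides span $\mathbb F_2^\Lambda$, and let $\kappa=|\Pi|$. If a $(t,\ell)$-gadget exists, then the disjoint union of $t$ copies of $H_0$ has a $\kappa\ell$-scheme.
\end{lemma}

\begin{proof}
Let $A,B$ be the gadget and $S=\Lambda\times[t]$, the $s$th copy being $\Lambda\times\{s\}$. For $p\in\Pi$ and $j\in[\ell]$ put
\[
E_{p,j}=\{(\lambda,s):\lambda\in E_p,\ A_{sj}=1\},\qquad F_{p,j}=\{(\lambda,s):\lambda\in F_p,\ B_{sj}=1\},
\]
which are disjoint because $E_p$ and $F_p$ are. For distinct vertices $(\lambda,s)$ and $(\mu,s')$, the number of bicliques $(E_{p,j}|F_{p,j})$ joining them is, modulo $2$,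
\[
\sum_p\Bigl(E_p(\lambda)F_p(\mu)\,(AB^T)_{ss'}+F_p(\lambda)E_p(\mu)\,(AB^T)_{s's}\Bigr).
\]
By (G1) this vanishes if $s\ne s'$. If $s=s'$ it is the parity of the number of bicliques $(E_p|F_p)$ joining $\lambda$ and $\mu$, which is $1$ exactly when $\lambda\mu$ is an edge of $H_0$. This proves (S1).

Let $h\in\mathbb F_2^S$. Since the sides span $\mathbb F_2^\Lambda$, there are vectors $f^p,g^p\in\mathbb F_2^t$ with $h(\cdot,s)=\sum_p(f^p_sE_p+g^p_sF_p)$ for each $s$. By (G2) choose for each $p$ a selection $(x^p,y^p)$ with $Ax^p=f^p$ and $By^p=g^p$. Together these form a selection of length $\kappa\ell$, and the entry of $\sum_{p,j}(x^p_jE_{p,j}+y^p_jF_{p,j})$ at $(\lambda,s)$ is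
\[
\sum_p\bigl((Ax^p)_sE_p(\lambda)+(By^p)_sF_p(\lambda)\bigr)=h(\lambda,s).
\]
This proves (S2).
\end{proof}

The cost per vertex is $\kappa\ell/(|\Lambda|t)$. Spanning requires $2\kappa\ge|\Lambda|$, and the cost equals the ratio $\ell/(2t)$ of the gadget exactly when $2\kappa=|\Lambda|$. To turn $t$ disjoint cliques into one clique we add $t-1$ bicliques, about $1/|\Lambda|$ per vertex. For $H_0=K_2$ this extra cost is nearly $\frac12$ and destroys the saving. So we need arbitrarily large cliques with an odd cover by half as many bicliques as vertices. The three options $0,E,F$ suggest looking over $\mathbb F_3$.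

\begin{proposition}\label{prop:clique}
Let $r\ge1$, $\Lambda=\mathbb F_3^r\setminus\{0\}$ and $\kappa=(3^r-1)/2$. Let $\Pi\subseteq\Lambda$ contain exactly one vector from each of the $\kappa$ pairs $\{p,-p\}$, and put
\[
E_p=\{\lambda\in\Lambda:\lambda\cdot p=1\},\qquad F_p=\{\lambda\in\Lambda:\lambda\cdot p=-1\}.
\]
Then the bicliques $(E_p|F_p)$, $p\in\Pi$, form an odd cover of the complete graph on $\Lambda$, and their $2\kappa$ sides form a basis of $\mathbb F_2^\Lambda$. Moreover $b_2(K_n)=n/2$ for $n=3^r-1$.
\end{proposition}

\begin{proof}
Let $\lambda\ne\mu$ be in $\Lambda$. The biclique $(E_p|F_p)$ joins them exactly when $(\lambda\cdot p,\mu\cdot p)$ is $(1,-1)$ or $(-1,1)$. This condition is invariant under $p\mapsto-p$ and fails for $p=0$, so the number of $p\in\Pi$ satisfying it is half the number of $p\in\mathbb F_3^r$ satisfying it. If $\mu=-\lambda$ the condition is $\lambda\cdot p\ne0$, which holds for $2\cdot3^{r-1}$ vectors. Otherwise $\lambda,\mu$ are linearly independent, the map $p\mapsto(\lambda\cdot p,\mu\cdot p)$ takes each value in $\mathbb F_3^2$ exactly $3^{r-2}$ times, and the condition holds for $2\cdot3^{r-2}$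 vectors. So the pair is covered $3^{r-1}$ or $3^{r-2}$ times, an odd number.

The adjacency matrix of the complete graph on $\Lambda$ is $J+I$ of order $2\kappa$, and over $\mathbb F_2$ we have $(J+I)^2=2\kappa J+2J+I=I$. So it has rank $2\kappa$. By Lemma~\ref{lem:rank} the $2\kappa$ sides span $\mathbb F_2^\Lambda$, hence form a basis, and $b_2(K_{2\kappa})\ge\kappa$.
\end{proof}

\begin{example}
For $r=2$ and $\Pi=\{10,01,11,12\}$, writing vectors as words, the four bicliques are
\begin{gather*}
(10,11,12\,|\,20,21,22),\qquad(01,11,21\,|\,02,12,22),\\
(10,01,22\,|\,20,02,11),\qquad(10,02,21\,|\,20,01,12).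
\end{gather*}
Their $36$ edges cover the four pairs $\{\lambda,-\lambda\}$ three times each and the other $24$ pairs of $K_8$ once each.
\end{example}

\begin{lemma}\label{lem:clique}
Let $r\ge1$ and $\kappa=(3^r-1)/2$. If a $(t,\ell)$-gadget exists, then $K_{2\kappa t}$ has a $(\kappa\ell+t-1)$-scheme.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:copies} and Proposition~\ref{prop:clique} give a $\kappa\ell$-scheme for the disjoint union of the cliques on $\Lambda\times\{s\}$, $s\in[t]$. Append the pairs $(\Lambda\times\{s\}\,|\,\Lambda\times\{s+1,\dots,t\})$ for $1\le s\le t-1$. They cover each pair of vertices in different copies once and no other pair, so (S1) holds for the complete graph on $\Lambda\times[t]$, and (S2) persists.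
\end{proof}

\section{Graphs with many neighborhoods}\label{sec:unavoidable}

Ramsey's theorem finds a large clique or a large independent set in every large graph, but by Proposition~\ref{prop:lower}(b) an independent set is of no use. Some large graphs, such as complete bipartite graphs, contain neither a triangle nor independent sets $P,Q$ of size $2$ with invertible biadjacency matrix. The parameter that separates the two situations is the number of distinct sets among the neighborhoods $N(v)$. When it is small the graph is cheap.

\begin{lemma}\label{lem:few}
If $G$ has $d$ distinct neighborhoods, then $b_2(G)\le d$.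
\end{lemma}

\begin{proof}
Let $X_1,\dots,X_d$ be the classes of vertices with equal neighborhoods, and let $N_i$ be the common neighborhood of the vertices of $X_i$. Each class is independent, since adjacent $x,x'\in X_i$ would give $x'\in N(x)=N(x')$. Every vertex of $X_i$ is adjacent to every vertex of $N_i$, so each $(X_i\,|\,N_i\cap\bigcup_{j>i}X_j)$ is a subgraph of $G$. An edge joins $X_i$ to $X_j$ for some $i<j$ and lies in the $i$th of these bicliques and in no other. So they partition the edges.
\end{proof}

When there are many neighborhoods, repeated halving produces vertices $a_i,b_i$ whose adjacencies are prescribed on and below the diagonal. A triangular pattern controls the rank whatever lies above the diagonal, which is why Lemma~\ref{lem:bipartite} was proved for every invertible matrix. We use Ramsey's theorem in this form: for every $m$ there is an integer $\rho(m)$ such that, whenever the pairs from a set of $\rho(m)$ integers are colored with four colors, some $m$ of the integers have all their pairs of one color.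

\begin{lemma}\label{lem:unavoidable}
For all $q,t\ge1$ there is $d_0=d_0(q,t)$ such that every graph with at least $d_0$ distinct neighborhoods contains a $K_q$, or disjoint independent sets $P,Q$ with $|P|=|Q|=t$ whose biadjacency matrix is invertible over $\mathbb F_2$.
\end{lemma}

\begin{proof}
Let $m=\max(q,t+1)$, $\rho=\rho(m)$, $s=2q+6\rho$ and $d_0=2^s$. Write $[u\sim v]$ for $1$ if $u,v$ are adjacent and $0$ otherwise, so $[u\sim u]=0$. Assume that $G$ has at least $d_0$ distinct neighborhoods and no $K_q$.

\emph{Step 1: halving.} Let $R_0$ be a set of $2^s$ vertices with distinct neighborhoods. For $i=1,\dots,s$, suppose that $R_{i-1}\subseteq R_0$ has at least $2^{s-i+1}\ge2$ elements. Two of them have different neighborhoods, so some vertex $b_i$ of $G$ is adjacent to one and not to the other. Both $R_{i-1}\cap N(b_i)$ and $R_{i-1}\setminus N(b_i)$ are nonempty. Let $R_i$ be a larger of the two parts, so $|R_i|\ge2^{s-i}$, and let $a_i$ be any element of the other. For $j>i$ we have $a_j\in R_{j-1}\subseteq R_i$ and $a_i\notin R_i$, so the $a_i$ are distinct and $[a_j\sim b_i]\ne[a_i\sim b_i]$.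

\emph{Step 2: a constant diagonal.} For some $c\in\{0,1\}$, at least $s/2=q+3\rho$ indices have $[a_i\sim b_i]=c$; keep only these. Then
\begin{equation}\label{eq:triangle}
[a_i\sim b_i]=c,\qquad[a_j\sim b_i]=1-c\quad\text{for }j>i .
\end{equation}
For $i<j$ the vertex $a_j$ is adjacent to exactly one of $b_i,b_j$, so the $b_i$ are distinct.

\emph{Step 3: no $a$ equals a $b$.} If $a_i=b_i$ for $q$ indices, then $c=0$, and \eqref{eq:triangle} says that these $a_i$ are pairwise adjacent, a $K_q$. So fewer than $q$ indices have $a_i=b_i$; discarding them leaves at least $3\rho$ indices. Join two of these, $i$ and $j$, if $a_i=b_j$ or $a_j=b_i$. Since the $a$'s are distinct and the $b$'s are distinct, each index is joined to at most two others. Greedy coloring uses at most three colors, so some $\rho$ indices are pairwise not joined; keep these. Now all the vertices $a_i,b_j$ are distinct.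

\emph{Step 4: independence.} Color a pair $i<j$ by $([a_i\sim a_j],[b_i\sim b_j])$ and take $m$ indices with all pairs of one color. If a coordinate of that color were $1$, the $a$'s or the $b$'s would form a clique of size $m\ge q$. So the color is $(0,0)$, and there are $t+1$ indices, renumbered $1,\dots,t+1$ in increasing order, for which the $a$'s are independent and the $b$'s are independent.

\emph{Step 5: rank.} Let $M_{ij}=[a_i\sim b_j]$. By \eqref{eq:triangle}, $M$ has $c$ on the diagonal and $1-c$ below it. If $c=1$, then $M$ is upper triangular with unit diagonal and has rank $t+1$. If $c=0$, the same holds for $M+J$, and since $J$ has rank $1$, the rank of $M$ is at least $t$; it can equal $t$, as the first row of $M$ may vanish, and this is why we kept $t+1$ indices. In both cases choose $t$ independent rows of $M$, and then $t$ independent columns of the resulting $t\times(t+1)$ matrix of rank $t$. The corresponding $a$'s and $b$'s form $P$ and $Q$.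
\end{proof}

Both alternatives are needed: $K_n$ has $n$ distinct neighborhoods and no independent pair, and a perfect matching on $n$ vertices has $n$ distinct neighborhoods and no triangle.

\section{Proof of Theorem~\ref{thm:log} and the limit of the method}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:log}]
Let $\delta>0$. The gadgets of Lemma~\ref{lem:gadget} satisfy
\[
\frac{\ell}{2t}\le\log_32+\frac{1+2\lceil\log_2(50t)\rceil}{2t},
\]
so we can fix a $(t,\ell)$-gadget with $\ell/(2t)\le\log_32+\delta/2$. Fix $r$ with $1/(3^r-1)\le\delta/2$, and put $\kappa=(3^r-1)/2$, $q=2\kappa t$ and $C_\delta=d_0(q,t)$.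

While the current graph has at least $C_\delta$ distinct neighborhoods, Lemma~\ref{lem:unavoidable} provides either a set of $2t$ vertices inducing a graph as in Lemma~\ref{lem:bipartite}, or a clique on $2\kappa t$ vertices as in Lemma~\ref{lem:clique}. Remove it by Lemma~\ref{lem:reduction}. The number of bicliques spent per removed vertex is
\[
\frac{\ell}{2t}\qquad\text{or}\qquad\frac{\kappa\ell+t-1}{2\kappa t}\le\frac{\ell}{2t}+\frac1{2\kappa},
\]
at most $\log_32+\delta$ in both cases. Each step removes vertices, so the process stops, and the remaining graph has an odd cover of size at most $C_\delta$ by Lemma~\ref{lem:few}. At most $n$ vertices are removed, so $b_2(G)\le(\log_32+\delta)n+C_\delta$.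

If $\epsilon<1-\log_32$, choose $\delta>0$ with $\gamma=1-\epsilon-\log_32-\delta>0$; then $b_2(G)<(1-\epsilon)n$ as soon as $\gamma n>C_\delta$.

Finally let $\epsilon>\frac12$, and let $G$ be a matching with $\lfloor n/2\rfloor$ edges on $n$ vertices. Its adjacency matrix consists of $\lfloor n/2\rfloor$ diagonal blocks $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ and, for odd $n$, a zero row and column, so $\operatorname{rk}G=2\lfloor n/2\rfloor$. By Lemma~\ref{lem:rank}, $b_2(G)\ge\lfloor n/2\rfloor\ge(n-1)/2$, which is at least $(1-\epsilon)n$ for all $n\ge1/(2\epsilon-1)$.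
\end{proof}

By Proposition~\ref{prop:lower}(a), every application of Lemma~\ref{lem:reduction} costs at least $\log_32$ bicliques per removed vertex. So $\log_32$ is the best constant obtainable by iterating that lemma, and Theorem~\ref{thm:log} attains it. This is a limit of the method and not a lower bound for $b_2$: schemes prepare for every possible neighborhood in $S$ and make no use of what the bicliques do outside $S$. For
\[
c^*=\limsup_{n\to\infty}\ \max_{|V(G)|=n}\frac{b_2(G)}{n},
\]
Theorem~\ref{thm:log} gives $\frac12\le c^*\le\log_32\approx0.631$. We do not determine $c^*$.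

\begin{thebibliography}{9}

\bibitem{BCCFNORY}
Calum Buchanan, Alexander Clifton, Eric Culver, P\'eter Frankl, Jiaxi Nie, Kenta Ozeki, Puck Rombach, Mei Yin,
\emph{On odd covers of cliques and disjoint unions},
arXiv:2408.08598 (2024).

\bibitem{Seinsche}
Seinsche, J. Combin. Theory Ser. B \textbf{16} (1974).

\end{thebibliography}
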